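# Graph coloring manifolds of complements of even cycles as boundaries of handlebodies

## 1. A ring of quadrants and the level sets of one function

Fix integers $n\ge 4$ and $s\ge 1$. For $i\in\mathbb Z/n$ let $Q_i\subset\mathbb R_{\ge 0}^{\mathbb Z/n}$ be the quadrant of all vectors whose support is contained in $\{i,i+1\}$, and put
$$\Pi=\bigcup_{i\in\mathbb Z/n}Q_i .$$
Consecutive quadrants $Q_{i-1},Q_i$ share the ray spanned by $e_i$, and non-consecutive ones meet only at the origin. Lay $Q_i$ linearly onto the plane sector between the angles $2\pi i/n$ and $2\pi(i+1)/n$. This gives a homeomorphism $\Pi\cong\mathbb R^2$ that is linear on each quadrant. So $\Pi$ is a plane, but it sits in $\mathbb R^n$ in such a way that "which coordinates are nonzero" carries combinatorial information. For $n=4$ one can write the homeomorphism as $z\mapsto(z(2)-z(0),\,z(3)-z(1))$.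

Now take $s$ points of $\Pi$, one for each "color" $c\in[s]=\{1,\dots,s\}$. Write $x=(x_c)_{c\in[s]}\in\Pi^s$ and $x_c=(x_c(v))_{v\in\mathbb Z/n}$. Single out the vertex $w=0$ of $\mathbb Z/n$ and impose one equation for each of the other $n-1$ vertices:
$$\mathcal V=\Big\{x\in\Pi^s:\ \sum_c x_c(v)=1\ \text{ for all } v\ne w\Big\},\qquad y(x)=\sum_c x_c(w). \tag{1}$$
The function $y\ge 0$ on $\mathcal V$ cuts out three pieces:
$$V=\{x\in\mathcal V: y\le 1\},\qquad M=\{x\in\mathcal V:y=1\},\qquad W=\{x\in\mathcal V: y=0\}. \tag{2}$$
Since $\Pi^s$ is a $2s$-dimensional space and there are $n-1$ equations, we expect $\mathcal V$ to have dimension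
$$d=2s-n+1 .$$

**Toy example.** Let $n=4$ and $s=2$. The supports allowed in $\Pi$ are those not containing both $0$ and $2$, nor both $1$ and $3$. So $x$ splits into two independent pairs of vectors, $(x(1),x(3))$ and $(x(0),x(2))$, where $x(v)=(x_c(v))_c\in\mathbb R^2_{\ge0}$ and the two members of a pair have disjoint supports. The first pair has both coordinate sums equal to $1$, so it is $(e_1,e_2)$ or $(e_2,e_1)$: two points. In the second pair $x(2)=(a,1-a)$. If $0<a<1$ then $x(0)=0$. If $a=1$ then $x(0)=(0,t)$, and if $a=0$ then $x(0)=(t,0)$, with $0\le t\le1$ in $V$. So $V$ consists of two arcs, each made of three segments. $W$ consists of the two middle segments, and $M$ of the four endpoints. The function $y$ is $t$ on the outer segments and $0$ on the middle ones.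

What is this for? The set $M$ is a complex of graph colorings, and we want to identify it up to homeomorphism. We shall see that $V$ is a manifold with boundary $M$, and that pushing $y$ down to $0$ and then squeezing $W$ makes $V$ collapse onto a complex which is essentially a wedge of spheres. So the unknown space $M$ is the boundary of a thickening of something well understood.

## 2. Hom complexes, the problem of Csorba and Lutz, and two cases by hand

All graphs are finite and simple.

**Definition (Hom complex; Lovász).** Let $G,H$ be graphs. ${\rm Hom}(G,H)$ is the polyhedral subcomplex of $\prod_{v\in V(G)}\Delta^{V(H)}$ whose cells are indexed by the maps $\eta:V(G)\to2^{V(H)}\setminus\{\emptyset\}$ such that for every edge $\{u,v\}$ of $G$ and all $a\in\eta(u)$, $b\in\eta(v)$, the pair $\{a,b\}$ is an edge of $H$. The cell of $\eta$ is $\prod_v\Delta^{\eta(v)}$. Its faces are the cells of the maps $\tau$ with $\emptyset\ne\tau(v)\subseteq\eta(v)$ for all $v$.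

For $H=K_s$, the complete graph, the vertices of ${\rm Hom}(G,K_s)$ are the proper $s$-colorings of $G$. For example, ${\rm Hom}(K_2,K_3)$ has the six ordered pairs of distinct colors as vertices. Its one-dimensional cells are the six pairs of disjoint nonempty sets of sizes $(1,2)$ or $(2,1)$, and the complex is a hexagon.

Write $\overline C_n$ for the complement of the cycle $C_n$: the vertex set is $\mathbb Z/n$, and distinct $i\neq j$ are adjacent iff $j\ne i\pm1$. Similarly $\overline P_k$ is the complement of the path on $k$ vertices.

**Why $M$ is a Hom complex.** Independent sets of $\overline C_n$ are cliques of $C_n$. Since $n\ge4$ these are exactly $\emptyset$, $\{i\}$, $\{i,i+1\}$. So $\Pi$ is the set of nonnegative vectors with independent support in $G=\overline C_n$. A map $\eta$ indexes a cell of ${\rm Hom}(G,K_s)$ iff $\eta(u)\cap\eta(v)=\emptyset$ for each edge $\{u,v\}$ of $G$. Read color by color, this says that for each $c$ the set $\{v:c\in\eta(v)\}$ is independent. A point of $\prod_v\Delta^{[s]}$ is an array $x=(x_c(v))\ge0$ with $\sum_cx_c(v)=1$ for all $v$. It lies in ${\rm Hom}(G,K_s)$ iff $\eta(v)=\{c:x_c(v)>0\}$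 is a cell, that is, iff every $x_c$ lies in $\Pi$. Hence
$$M={\rm Hom}(\overline C_n,K_s),\qquad W={\rm Hom}(\overline C_n-w,K_s)={\rm Hom}(\overline P_{n-1},K_s). \tag{3}$$
The second equality has the same proof, since in $W$ all coordinates $x_c(w)$ vanish.

**The numbers $f(r,s)$.** By Babson and Kozlov, for $s\ge r$ the complex ${\rm Hom}(K_r,K_s)$ is homotopy equivalent to a wedge of $(s-r)$-dimensional spheres. Let $f(r,s)$ be the number of spheres. For example, $f(r,r+1)=r!\,\frac{r^2-r-2}{2}+1$.

Csorba and Lutz ("Graph coloring manifolds", arXiv:math/0510177, 2005) are the source of the problem: prove or disprove that ${\rm Hom}(\overline C_{2r},K_s)$ is, for $s>r\ge2$, homeomorphic to the connected sum of $f(r,s)$ copies of $S^{s-r}\times S^{s-r}$. The answer is that the statement is true. From now on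
$$s>r\ge2,\qquad m=s-r\ge1,\qquad n\in\{2r,2r+1\},$$
so $d=2m+1$ for $n=2r$ and $d=2m$ for $n=2r+1$.

**Theorem A.** ${\rm Hom}(\overline C_{2r},K_s)$ is PL homeomorphic to $\#_{f(r,s)}(S^m\times S^m)$. More precisely, it is the boundary of a compact PL $(2m+1)$-manifold $V$. For $m\ge2$, $V$ is PL homeomorphic to the boundary connected sum of $f(r,s)$ copies of $S^m\times D^{m+1}$; for $m=1$ it is the orientable $3$-dimensional handlebody of genus $f(r,s)$. Moreover
$$f(r,s)=\sum_{k=1}^{r-1}k\cdot{\rm Surj}(s-r+k,k)\ \ge\ 1, \tag{4}$$
where ${\rm Surj}(a,b)$ is the number of surjections $[a]\to[b]$.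

**Theorem B.** ${\rm Hom}(\overline C_{2r+1},K_s)$ is the boundary of a compact PL $2m$-manifold consisting of a ball with $f(r,s)$ handles of index $m$ attached. This manifold times $I^{2r}$ embeds PL in codimension $0$ in $\mathbb R^{2s}$. In particular ${\rm Hom}(\overline C_{2r+1},K_s)$ is $(m-2)$-connected.

**Theorem C.** ${\rm Hom}(\overline P_{2r-1},K_s)$ is PL homeomorphic to the manifold $V$ of Theorem A.

Theorems B and C are supplements from the same construction; they are not needed for Theorem A.

**The case $r=2$.** The graph $\overline C_4$ consists of the two disjoint edges $\{0,2\}$ and $\{1,3\}$. There are no conditions between different components, so ${\rm Hom}(\overline C_4,K_s)={\rm Hom}(K_2,K_s)^2$. A point of ${\rm Hom}(K_2,K_s)$ is a pair $(a,b)$ of nonnegative vectors with disjoint supports and coordinate sums $1$. The map $(a,b)\mapsto z=a-b$ is a PL bijection onto $\{z\in\mathbb R^s:\sum z_c=0,\ \sum|z_c|=2\}$, with inverse given by positive and negative parts. This is the boundary of a polytope of dimension $s-1$. So ${\rm Hom}(K_2,K_s)\cong S^{s-2}=S^m$, hence $f(2,s)=1$ and ${\rm Hom}(\overline C_4,K_s)\cong S^m\times S^m$,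 as claimed. Formula (4) gives ${\rm Surj}(s-1,1)=1$. Also $\overline P_3$ is an edge plus an isolated vertex, so ${\rm Hom}(\overline P_3,K_s)\cong S^m\times\Delta^{s-1}\cong S^m\times D^{m+1}$, in accordance with Theorem C.

**The case $r=3$, $s=4$.** ${\rm Hom}(K_3,K_4)$ has $24$ vertices and $3\cdot\binom42\cdot2=36$ edges and is one-dimensional. A wedge of circles with Euler characteristic $-12$ has $13$ circles, so $f(3,4)=13$. Formula (4) gives $1\cdot{\rm Surj}(2,1)+2\cdot{\rm Surj}(3,2)=1+12=13$, and $3!\cdot\frac{9-3-2}{2}+1=13$ as well. Theorem A says that ${\rm Hom}(\overline C_6,K_4)$ is the orientable surface of genus $13$.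

## 3. Collapses, regular neighborhoods, matchings

We work in the PL category; "[RS]" is Rourke–Sanderson, *Introduction to Piecewise-Linear Topology*. A map "fixes" a set if it is the identity on it.

**Definition (collapse).** An elementary collapse of a polyhedron $P$ to $P_0$ means that $P=P_0\cup B$, where $B$ is a PL $q$-ball and $B\cap P_0$ is a PL $(q-1)$-ball in $\partial B$. We write $P\searrow P_0$ if $P$ reaches $P_0$ by finitely many elementary collapses, and call $P$ collapsible if $P\searrow$ point.

In a polyhedral complex, suppose a cell $\sigma$ is a facet of $\sigma^+$ and has no other proper cofaces. Then removing the interiors of both is an elementary collapse, since $\sigma^+$ meets the rest in $\partial\sigma^+\setminus{\rm int}\,\sigma$. The whole of Section 5 runs on the following bookkeeping device.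

**Lemma 1 (pairing principle).** Let $C_0$ be a subcomplex of a finite polyhedral complex $C$. Suppose the cells outside $C_0$ are partitioned into pairs $(\sigma,\sigma^+)$, with $\sigma$ a facet of $\sigma^+$, such that every coface of $\sigma$ other than $\sigma,\sigma^+$ lies in a pair $(\tau,\tau^+)$ with $\dim\tau>\dim\sigma$. Then $C\searrow C_0$.

**Proof.** Remove the pairs in order of non-increasing $\dim\sigma$. When $(\sigma,\sigma^+)$ has its turn, all cofaces of $\sigma$ other than $\sigma,\sigma^+$ are gone. Cofaces of $\sigma^+$ are cofaces of $\sigma$, so $\sigma^+$ is maximal and $\sigma$ is a free face of it. $\square$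

Three consequences, where $K$ is a compact polyhedron with a chosen triangulation.

* (a) $A\times(o*K)\searrow A\times o$ for every compact polyhedron $A$. Triangulate $A$ and pair $\alpha\times\kappa$ with $\alpha\times(o*\kappa)$ for $\emptyset\ne\kappa\in K$. With $K=\{1\}$ this gives $A\times[0,1]\searrow A\times0$. With $K=\partial I^k$ and $o$ the center it gives $A\times I^k\searrow A\times o$.
* (b) $b*K\searrow b*L$ for a subcomplex $L\subset K$. Pair $\kappa$ with $b*\kappa$ for $\kappa\in K\setminus L$.
* (c) $D^m\times(0*K)\searrow (D^m\times0)\cup(\partial D^m\times(0*K))$, with $D^m$ a simplex. Pair $D^m\times\kappa$ with $D^m\times(0*\kappa)$ for $\emptyset\neq\kappa\in K$.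

In each case the cofaces of the first member of a pair belong to pairs with larger index, so Lemma 1 applies.

**Results we quote.**

* (P1) Let $X$ be a compact polyhedron in the interior of a PL manifold $Q$. A compact codimension-$0$ PL submanifold $N\subset{\rm int}\,Q$ with $X\subset{\rm int}\,N$ is a regular neighborhood of $X$ if $N\searrow X$. Regular neighborhoods exist inside every neighborhood of $X$. Any two are carried onto each other by a PL homeomorphism of $Q$ fixing $X$. A regular neighborhood of a collapsible polyhedron is a ball. ([RS, Ch. 3])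
* (P2) If $D\subset{\rm int}\,D'$ are PL $q$-balls, then $\overline{D'\setminus D}\cong S^{q-1}\times I$. Consequently, for two PL $q$-balls $D_1,D_2\subset{\rm int}\,D'$ there is a PL homeomorphism of $D'$ fixing $\partial D'$ with $D_1\mapsto D_2$. ([RS, Ch. 3])
* (P3) Two PL $q$-balls in the interior of a connected compact PL $q$-manifold $Q$ are carried onto each other by a PL homeomorphism of $Q$ fixing $\partial Q$. ([RS, Ch. 3])
* (P4) The handle decomposition associated with a triangulation. ([RS, Ch. 6])
* (Z) Zeeman: PL spheres $S^m\subset S^q$ are unknotted if $q-m\ge3$.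
* (H) Hudson (*Piecewise linear embeddings*, Ann. of Math. 85 (1967)): if $q-m\ge3$, $M^m$ is closed and $(2m-q+1)$-connected, and $Q^q$ is $(2m-q+2)$-connected, then homotopic PL embeddings $M\to{\rm int}\,Q$ are ambient isotopic.
* (F) Forman: a finite regular CW complex with an acyclic matching whose only critical cell is a $0$-cell is collapsible.

**Definition (acyclic matching).** A matching $\mu$ on the cells of a regular CW complex consists of disjoint pairs $x<\mu(x)$ with $x$ a facet of $\mu(x)$; we say $x$ is matched up and $\mu(x)$ is matched down. Unmatched cells are critical. An alternating path is a sequence $x_1<\mu(x_1)>x_2<\mu(x_2)>\cdots$ in which $x_{j+1}\ne x_j$ is a facet of $\mu(x_j)$ that is again matched up. The matching is acyclic if no alternating path returns to its start.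

On a hexagon, remove one open edge $e$ and match each vertex but one with the edge next to it in the direction of that one vertex. This is acyclic, and the critical cells are $e$ and one vertex.

An $m$-handle on a $d$-manifold $N$ is a copy of $D^m\times D^{d-m}$ glued to $\partial N$ along $\partial D^m\times D^{d-m}$; its core is $D^m\times0$. A boundary connected sum of manifolds $V_1,\dots,V_f$ is obtained by gluing each $V_i$ to one ball $B_0$ along a ball $F_i$ lying in both boundaries, with the $F_i\subset\partial B_0$ disjoint.

## 4. Charts on $\mathcal V$: the manifold $V$ with boundary $M$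

**Lemma 2.** $\mathcal V$ is a PL $d$-manifold without boundary, and $V$ is a compact PL $d$-manifold with $\partial V=M$.

**Proof.** Let $p\in\mathcal V$, $\sigma_c={\rm supp}\,p_c$, and $P=\{(c,v):p_c(v)>0\}$.

**Step 1: charts of $\Pi$ in which positive coordinates are chart coordinates.** We want charts adapted to solving the equations in (1). Near $p_c$ use the following coordinates.

* If $\sigma_c=\{i,i+1\}$: the pair $(x(i),x(i+1))$. Near $p_c$ both stay positive, so the other coordinates vanish.
* If $\sigma_c=\{i\}$: the pair $(x(i),u)$ with $u=x(i+1)-x(i-1)\in\mathbb R$. Near $p_c$ the support contains $i$, so at most one of $x(i\pm1)$ is nonzero and all further coordinates vanish. Hence $x(i+1)=\max(u,0)$ and $x(i-1)=\max(-u,0)$.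
* If $\sigma_c=\emptyset$: the chart $\Pi\cong\mathbb R^2$ of Section 1.

Together these give a PL chart of $\Pi^s$ near $p$. In it, the functions $x_c(v)$ with $(c,v)\in P$ are coordinates, and every $x_c(v)$ with $(c,v)\notin P$ is a PL function of the remaining coordinates, those not indexed by $P$.

**Step 2: solving the equations.** For $v\ne w$ we have $\sum_cp_c(v)=1$, so there is $c(v)$ with $(c(v),v)\in P$. The equation at $v$ reads
$$x_{c(v)}(v)=1-\sum_{c\ne c(v)}x_c(v).$$
A summand on the right with $(c,v)\in P$ is a chart coordinate that is not one of the coordinates $x_{c(v')}(v')$. A summand with $(c,v)\notin P$ is a PL function of coordinates not indexed by $P$. So the right sides do not involve the $n-1$ coordinates $x_{c(v')}(v')$, which are pairwise distinct because the $v'$ are. Hence $\mathcal V$ is, near $p$, the graph of a PL map over an open subset of $\mathbb R^{2s-(n-1)}=\mathbb R^d$, and the coordinates other than the $x_{c(v)}(v)$ form a chart of $\mathcal V$.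

**Step 3: $y$ is a coordinate wherever it is positive.** If $y(p)>0$, choose $c(w)$ with $(c(w),w)\in P$. Then $x_{c(w)}(w)$ belongs to the chart of $\mathcal V$. By the argument of Step 2, $y-x_{c(w)}(w)=\sum_{c\ne c(w)}x_c(w)$ is a PL function of the other coordinates of that chart. So $y$ may replace $x_{c(w)}(w)$ as a coordinate. Near points with $y=1$, the set $\{y\le1\}$ is therefore a PL manifold with boundary $\{y=1\}$, and $\{y<1\}$ is open in $\mathcal V$.

**Step 4: compactness.** $V$ is closed, and all its coordinates lie in $[0,1]$. $\square$

## 5. Two collapses, from $V$ to $W$ and from $W$ to ${\rm Hom}(K_r,K_s)$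

**Lemma 3.** $V\searrow W$.

**Proof.** We describe the cells of $V$ and apply the pairing principle. Let $x\in V$. For $v\ne w$ the vector $(x_c(v))_c$ lies in a simplex $\Delta^{\eta(v)}$, and $(x_c(w))_c$ lies in the simplex $\{z\in\mathbb R^s_{\ge0}:\sum z_c\le1\}$, whose vertices are $e_1,\dots,e_s$ and $e_*:=0$. So $V$ is a polyhedral complex with cells
$$[\eta,B]=\prod_{v\ne w}\Delta^{\eta(v)}\times{\rm conv}(e_b:b\in B).$$
Here $\eta$ is a cell of $W$, $\emptyset\ne B\subseteq[s]\cup\{*\}$, and $\{v\ne w:c\in\eta(v)\}\cup\{w\}$ is independent for every $c\in B\setminus\{*\}$. $W$ consists of the cells with $B=\{*\}$. The other cells fall into pairs $[\eta,A]\subset[\eta,A\cup\{*\}]$ with $\emptyset\ne A\subseteq[s]$; adding $*$ imposes no new condition. A coface of $[\eta,A]$ outside this pair lies in the pair of some strictly larger $(\eta',A')$, and $\dim[\eta',A']>\dim[\eta,A]$. Lemma 1 applies. $\square$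

To shrink $W$ we use closure operators on its face poset. $\Delta(P)$ denotes the order complex of a poset $P$, whose simplices are the nonempty finite chains.

**Lemma 4.** Let $P$ be a finite poset and $\varphi:P\to P$ monotone and idempotent with $\varphi\ge{\rm id}$ (or $\varphi\le{\rm id}$). Then $\Delta(P)\searrow\Delta(\varphi(P))$.

**Proof.** Let $\varphi\ge{\rm id}$; the other case follows by reversing the order. By idempotence $\varphi(P)$ is the set of fixed points. If $\varphi(P)\ne P$, let $x$ be maximal in $P\setminus\varphi(P)$; then $\varphi(x)>x$. If $z>x$, then $z\in\varphi(P)$ by maximality, so $z=\varphi(z)\ge\varphi(x)$. If $z<x$, then $z<\varphi(x)$. So everything comparable to $x$ is comparable to $\varphi(x)$. Pair each chain $\tau\ni x$ with $\varphi(x)\notin\tau$ with the chain $\tau\cup\{\varphi(x)\}$. These pairs exhaust the chains containing $x$. A coface of $\tau$ outside its pair contains $x$ and lies in a pair with larger first member. By Lemma 1, $\Delta(P)\searrow\Delta(P\setminus x)$. Since $x\notin\varphi(P)$, the map $\varphi$ restricts to $P\setminus x$ with the same fixed points, that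 is, with the same image. Induct. $\square$

**Lemma 5.** $W$ collapses onto a subpolyhedron $X$ which is identified, by a simplicial isomorphism, with the barycentric subdivision of $H:={\rm Hom}(K_r,K_s)$.

**Proof.** The idea is to force the values at the vertices $1,2$ to agree, then those at $3,4$, and so on. By (3), the face poset of $W$ is
$$F=\{\eta:\{1,\dots,n-1\}\to2^{[s]}\setminus\{\emptyset\}:\ \eta(i)\cap\eta(l)=\emptyset\ \text{ if }|i-l|\ge2\},$$
and barycentric subdivision gives $W\cong\Delta(F)$. For $2j\le n-1$ let $F_j=\{\eta\in F:\eta(2i)=\eta(2i-1)\text{ for }1\le i\le j\}$, so $F_0=F$.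

**Step 1: enlarge $\eta(2j)$.** On $F_{j-1}$ let $\varphi$ replace $\eta(2j)$ by $\eta(2j)\cup\eta(2j-1)$. For the result to lie in $F$ we need $\eta(2j-1)\cap\eta(l)=\emptyset$ whenever $|l-2j|\ge2$. For $l\ge2j+2$ and for $l\le2j-3$ this holds because $|l-(2j-1)|\ge2$. For $l=2j-2$ (so $j\ge2$) we use $\eta(2j-2)=\eta(2j-3)$, which is disjoint from $\eta(2j-1)$. The map $\varphi$ is monotone, idempotent, and $\ge{\rm id}$. Its image is $F'=\{\eta\in F_{j-1}:\eta(2j-1)\subseteq\eta(2j)\}$.

**Step 2: shrink it again.** On $F'$ let $\psi$ replace $\eta(2j)$ by $\eta(2j-1)$. Sets only get smaller, so the result is in $F'$. The map $\psi$ is monotone, idempotent, $\le{\rm id}$, with image $F_j$. By Lemma 4, $\Delta(F_{j-1})\searrow\Delta(F')\searrow\Delta(F_j)$.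

**Step 3: the end.** Let $j=\lfloor(n-1)/2\rfloor$. For $n=2r$ the vertices $1,\dots,2r-1$ are grouped as $\{1,2\},\dots,\{2r-3,2r-2\},\{2r-1\}$. For $n=2r+1$ the vertices $1,\dots,2r$ are grouped as $\{1,2\},\dots,\{2r-1,2r\}$. In both cases $\eta\in F_j$ is determined by $\eta(1),\eta(3),\dots,\eta(2r-1)$. These are pairwise disjoint and nonempty, and they can be arbitrary such sets, because $|i-l|\ge2$ puts $i,l$ in different groups. So $F_j$ is isomorphic to the face poset of $H$. Put $X=\Delta(F_j)$. $\square$

## 6. Words, and the top cells of ${\rm Hom}(K_r,K_s)$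

We want to see $H$ as a collapsible complex with $f(r,s)$ top cells glued on, since each such cell will produce a handle of $V$.

**Lemma 6.** There are cells $e_1,\dots,e_\ell$ of $H$ of top dimension $m$ such that $H_0=H\setminus\bigcup{\rm int}\,e_i$ is a collapsible subcomplex. Moreover $\ell=f(r,s)=\sum_{k=1}^{r-1}k\,{\rm Surj}(s-r+k,k)\ge1$.

**Proof.** For $s>r\ge1$ let $P_{r,s}$ be the set of words in $\{0,\dots,r\}^s$ containing every letter of $[r]$, with $a\le b$ iff $a$ arises from $b$ by changing letters to $0$. This is the face poset of ${\rm Hom}(K_r,K_s)$: put $a_c=i$ iff $c\in\eta(i)$, and $a_c=0$ if there is no such $i$. The dimension is the number of nonzero letters minus $r$. The top cells, of dimension $s-r$, are the words without $0$. A facet arises by changing one letter to $0$.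

By induction on $r$ we construct an acyclic matching whose critical cells are one $0$-cell and $\ell(r,s)$ top cells, where
$$\ell(1,s)=0,\qquad \ell(r,s)=\ell(r-1,s-1)+(r-1)\,{\rm Surj}(s-1,r-1). \tag{5}$$

**Step 1: cutting the poset into fibers.** This reduces the problem to easy matchings. Partition $P_{r,s}$ by the first letter:

* $R_0$: words $(r,u)$ with $r\notin u$;
* $R_1$: words $(0,u)$, and words $(r,u)$ with $r\in u$;
* $R'_a$ for $1\le a\le r-1$: words $(a,u)$.

Order the fibers by $R_0<R_1<R'_a$, with the $R'_a$ pairwise incomparable. Passing to a face never goes up. In a word of $R_0$ the first letter is the only $r$ and cannot be deleted, so its faces lie in $R_0$. Faces of $(0,u)$ begin with $0$, and faces of $(r,u)$ begin with $0$ or $r$, so faces of words in $R_1$ lie in $R_0\cup R_1$. Faces of $(a,u)$ begin with $a$ or $0$, so they lie in $R'_a\cup R_1$. If each word is matched within its fiber, then along an alternating path the fiber can only go down, so a cyclic path stays in one fiber. Hence acyclic matchings on the separate fibers combine to an acyclic matching.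

**Step 2: $R_1$.** Match $(0,u)\leftrightarrow(r,u)$ for $u\in P_{r,s-1}$. Both kinds of words in $R_1$ have $u\supseteq[r]$, so nothing is left over. A facet $x_2\ne(0,u)$ of $(r,u)$ begins with $r$. If it lies in $R_1$ it is matched down, so no alternating path in $R_1$ continues.

**Step 3: $R'_a$.** Here $u$ ranges over all words of length $s-1$ that contain $[r]\setminus a$. Toggle $0\leftrightarrow a$ at the first position of $u$ whose letter is in $\{0,a\}$. The result is again in $R'_a$, since the whole word begins with $a$, and toggling twice is the identity. For acyclicity, let $x_j$ be matched up at position $p_j$ of $u$, and let $x_{j+1}\ne x_j$ be a facet of $\mu(x_j)$ in the fiber. It arises by changing the letter at some position $q\ne p_j$ of $u$ to $0$. If $q>p_j$, then the first $\{0,a\}$-position of $x_{j+1}$ is still $p_j$, now with letter $a$, and $x_{j+1}$ is matched down; the path stops. So $q<p_j$. Then $q$ becomes the first $\{0,a\}$-position, and $p_{j+1}=q<p_j$. Positions strictly decrease, so there is no cycle. The unmatched words are those for which $u$ has no letter in $\{0,a\}$, that is, $u$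 is a surjection $[s-1]\to[r]\setminus a$. These are ${\rm Surj}(s-1,r-1)$ words without $0$, hence top cells.

**Step 4: $R_0$.** For $r=1$ this is the single $0$-cell $(1,0,\dots,0)$, and there are no fibers $R'_a$, so $\ell(1,s)=0$. For $r\ge2$, dropping the first letter identifies $R_0$ with $P_{r-1,s-1}$. Dimensions agree, because one letter and one required symbol are dropped, and so top cells correspond. Use induction. Summing over Steps 2–4 gives (5).

**Step 5: conclusions.** The critical top cells $e_i$ are maximal, so $H_0$ is a subcomplex. The matching on $H_0$ is acyclic with one critical cell, a $0$-cell, so $H_0$ is collapsible by (F). Therefore $H\simeq H/H_0$, a wedge of $\ell$ spheres $S^m$, and $\ell={\rm rank}\,H_m(H)=f(r,s)$ because $m\ge1$. Unwinding (5) gives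
$$\ell(r,s)=\sum_{j=0}^{r-2}(r-1-j)\,{\rm Surj}(s-1-j,\,r-1-j),$$
which is the stated sum with $k=r-1-j$. The term $k=1$ equals ${\rm Surj}(s-r+1,1)=1$, so $f(r,s)\ge1$. $\square$

**Example ($r=2$, $s=3$).** The words of $P_{2,3}$ form a hexagon. In $R_1$: $012\leftrightarrow212$, $021\leftrightarrow221$. In $R'_1$: $120\leftrightarrow121$, $102\leftrightarrow112$, and $122$ is critical. In $R_0\cong P_{1,2}$: $201\leftrightarrow211$, and $210$ is critical. Removing the open edge $122$ leaves a path that collapses to the vertex $210$.

## 7. One handle for each critical cell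

**Lemma 7.** $V$ is PL homeomorphic to a ball $B$ of dimension $d$ with $f=f(r,s)$ disjoint handles of index $m$ attached to $\partial B$.

**Proof.** **Step 1: $V$ is a regular neighborhood of $X$.** By Lemmas 3 and 5, $V\searrow W\searrow X$. Since $y=0$ on $X\subset W$, the set $X$ misses $\partial V=\{y=1\}$. By (P1), $V$ is a regular neighborhood of $X$ in $\mathcal V$. By Lemma 6, $X=X_0\cup e_1\cup\dots\cup e_f$ with $X_0$ collapsible and $e_i$ PL $m$-balls with disjoint interiors and $\partial e_i\subset X_0$.

**Step 2: shrink the cells to simplices.** Handles come from simplices, so we put one inside each cell. Triangulate $V$ by $K$ with $X_0$ and all $e_i$ subcomplexes, so fine that each $e_i$ contains an $m$-simplex $\Delta_i\subset{\rm int}\,e_i$ and that no simplex of $K$ meets both $X$ and $\partial V$. By (P2), $\overline{e_i\setminus\Delta_i}\cong S^{m-1}\times I$ is a collar between $\partial\Delta_i$ and $\partial e_i$, and by consequence (a) of Lemma 1 it collapses to $\partial e_i$. So $X_1:=X\setminus\bigcup{\rm int}\,\Delta_i$ collapses to $X_0$ and is collapsible.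

**Step 3: read off the handles.** For a simplex $A$ of $K$ with barycenter $\hat A$ let $H_A={\rm st}(\hat A,K'')$, the star in the second barycentric subdivision. For a subcomplex $Z$ of $K$ in the interior of $V$, put $N(Z)=\bigcup_{A\in Z}H_A$. This is the union of all simplices of $K''$ that meet $Z$. Indeed, a simplex of $K''$ is a chain $\sigma_0<\dots<\sigma_k$ of simplices of $K'$. If it meets $Z$, then $\sigma_0$ lies in $Z$, and the chain lies in the star of any vertex of $\sigma_0$, which is some $\hat A$ with $A\in Z$. By (P4), $N(X)$ and $N(X_1)$ are (derived) regular neighborhoods of $X$ and $X_1$. Both lie in ${\rm int}\,V$, since every simplex of $K$ that contains some $A\in X$ misses $\partial V$. Stars of $\hat A$ and $\hat A'$ in $K''$ meet iff $\hat A,\hat A'$ span a simplex of $K'$ or coincide, that is, iff $A\le A'$ or $A'\le A$. By (P4), $H_{\Delta_i}$ is a handle of index $\dim\Delta_i=m$ attached to $\bigcup_{A<\Delta_i}H_A\subset N(X_1)$. Since $\dim X=m$, the $\Delta_i$ are maximal in $X$, so $H_{\Delta_i}$ meets no other $H_A$ with $A\in X$; in particular the handles are disjoint. Hence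
$$N(X)=N(X_1)\cup\bigcup_iH_{\Delta_i}.$$
Here $N(X_1)$ is a ball because $X_1$ is collapsible, and $V\cong N(X)$ by uniqueness of regular neighborhoods. $\square$

## 8. A twisted handle, and a codimension-$0$ embedding that excludes it

It is tempting to finish here when $n=2r$: $V$ is a $(2m+1)$-ball with $f$ handles of index $m$, so one would like to say that it is a boundary sum of copies of $S^m\times D^{m+1}$. The handle structure alone does not give this, even with one handle.

**Example (a twisted handle, $m=2$).** Let $\gamma$ be the tautological complex line bundle over $\mathbb{CP}^1=S^2$ and let $E$ be the disk bundle of $\gamma\oplus\mathbb R$. Over one hemisphere $E$ is a $5$-ball. Over the other it is $D^2\times D^3$, attached along $\partial D^2\times D^3$. So $E$ is a $5$-ball with one $2$-handle. The boundary $\partial E$ contains the section $x\mapsto(0,1)$, whose normal bundle is $\gamma$, so its self-intersection number is $-1$. In $S^2\times S^2$, with factor classes $a,b$, we have $(ia+jb)^2=2ij$, which is always even. Hence $\partial E\not\cong S^2\times S^2$.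

So something must exclude twisting. In the example, the tangent bundle of $E$ along the zero section is $TS^2\oplus\gamma\oplus\mathbb R$ with $w_2=1\ne0$. For no $k$ is it possible to embed $E\times I^k$ smoothly in codimension $0$ in Euclidean space, since that would make the tangent bundle trivial. This suggests looking for a codimension-$0$ embedding of $V\times I^k$. The equations (1) supply one: thicken each equation $\sum_cx_c(v)=1$ to a range of values of the sum.

**Lemma 8.** $V\times I^{n-1}$ embeds PL in codimension $0$ in $\mathbb R^{2s}$.

**Proof.** **Step 1: a support-preserving change of the coordinate sum.** Scaling $z\mapsto tz$ would do, but it is not PL jointly in $(z,t)$. Let $\Delta=\{z\in\mathbb R^s_{\ge0}:\sum z_c=1\}$. For $z\in\Delta$ and $t\in[\frac12,\frac32]$ put $Z_c=z_1+\dots+z_c$, $Z_0=0$, $a=\frac32-t\in[0,1]$, and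
$$\theta(z,t)_c=\tfrac12z_c+\max(Z_c,a)-\max(Z_{c-1},a). \tag{6}$$
(The picture: cut $[0,1]$ into intervals of lengths $z_c$ and integrate over them the density that is $\frac12$ on $[0,a]$ and $\frac32$ on $[a,1]$.) $\theta$ is PL in $(z,t)$. With $g_a(Z)=\frac12Z+\max(Z,a)-a$ we have $\theta(z,t)_c=g_a(Z_c)-g_a(Z_{c-1})$, and $g_a$ is strictly increasing with $g_a(0)=0$ and $g_a(1)=\frac32-a=t$. This gives three properties.

* $\sum_c\theta(z,t)_c=t$.
* ${\rm supp}\,\theta(z,t)={\rm supp}\,z$: if $z_c=0$ then $Z_c=Z_{c-1}$ and $\theta_c=0$, while in general $\theta_c\ge\frac12z_c$.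
* $\theta$ is injective: $t$ is the coordinate sum, it determines $a$, and then the partial sums $g_a(Z_c)$ determine the $Z_c$ and so $z$.

**Step 2: the embedding.** Define $V\times[\frac12,\frac32]^{n-1}\to\Pi^s\cong\mathbb R^{2s}$ by keeping all $x_c(w)$ and replacing $(x_c(v))_c\in\Delta$ by $\theta((x_c(v))_c,t_v)$ for each $v\ne w$. All supports are unchanged, so each color still gives a point of $\Pi$. The map is PL and injective on a compact polyhedron, hence a PL embedding, and $d+(n-1)=2s$. $\square$

From here until the end of Section 11 let $n=2r$, so $d=2m+1$ and Lemma 8 concerns $V\times I^{2r-1}\subset\mathbb R^{2s}$.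

**The case $m=1$ of Theorem A.** By Lemma 7, $V$ is a $3$-ball with $f$ one-handles. It is orientable, because $V\times I^{2r-1}$ embeds in codimension $0$ in $\mathbb R^{2s}$. So $V$ is the orientable handlebody of genus $f$. Attaching a $1$-handle replaces two disks in the boundary by an annulus, so $\partial V$ is connected with Euler characteristic $2-2f$. Thus $M=\partial V$ is the closed orientable surface of genus $f\ge1$, that is, $\#_f(S^1\times S^1)$.

## 9. Unlinking the attaching spheres and splitting $V$

Let $m\ge2$. Write $V=B\cup\bigcup_{i=1}^fh_i$, where $h_i=D^m\times D^{m+1}$ is attached along an embedding $\phi_i:\partial D^m\times D^{m+1}\to\partial B\cong S^{2m}$. Put $T_i={\rm im}\,\phi_i$ (these are pairwise disjoint) and $S_i=\phi_i(\partial D^m\times0)$, an $(m-1)$-sphere. To split $V$ into one-handle pieces we must separate the $T_i$ by balls. Two $(m-1)$-spheres in $S^{2m}$ leave enough room for this: joining points of one to points of the other sweeps out dimension at most $2m-1$.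

**Lemma 9 (unlinking).** There are pairwise disjoint PL $2m$-balls $D_i\subset\partial B$ with $T_i\subset{\rm int}\,D_i$.

**Proof.** **Step 1: cone points in general position.** We look for disjoint balls around the $S_i$ and start by coning each $S_i$. Put $L=\bigsqcup S_i$ and regard it as lying in $\mathbb R^{2m}=\partial B\setminus{\rm pt}$, triangulated by linear simplices of dimension $\le m-1$. For simplices $\sigma,\tau$ of $L$ we have $\dim{\rm aff}(\sigma\cup\tau)\le2(m-1)+1<2m$. Choose $v_1,\dots,v_f\in\mathbb R^{2m}$ successively such that

1. $v_i\notin{\rm aff}(\sigma\cup\tau)$ for all simplices $\sigma,\tau$ of $L$;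
2. $v_i\notin v_j*S_j$ and $v_i\notin{\rm aff}(\{v_j\}\cup\sigma)$ for all $j<i$ and all simplices $\sigma$ of $S_i$.

Each choice avoids finitely many sets of dimension $<2m$, so it is possible.

**Step 2: what the conditions give.** By (1), $v_i\notin L$, and no line through two distinct points of $L$ contains $v_i$. Therefore the cone $C_i:=v_i*S_i$ is embedded, because two points of $S_i$ on one ray from $v_i$ would put $v_i$ on the line through them. Also $C_i\cap S_j=\emptyset$ for $j\ne i$: a point $z\in S_j$ on the segment from $v_i$ to $x\in S_i$ satisfies $z\ne x$, and $v_i$ would be on the line through $x$ and $z$. Finally $v_i\notin C_j$ for $j\ne i$. For $j<i$ this is the first part of (2). For $j>i$, suppose $v_i=(1-t)v_j+tx$ with $x\in\sigma$, $\sigma$ a simplex of $S_j$, $0\le t\le1$. Since $v_i\notin L$ we have $t\ne1$. So $v_j=\frac{1}{1-t}v_i-\frac{t}{1-t}x\in{\rm aff}(\{v_i\}\cup\sigma)$, which contradicts the second part of (2) for $v_j$. (For $t=0$ this is the case $v_i=v_j$.) In particular the $v_i$ are distinct. Choose pairwise disjoint ball neighborhoods $U_i$ of $v_i$ with $U_i\cap C_j=\emptyset$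 for $j\ne i$.

**Step 3: pull each $S_i$ along its cone into $U_i$.** The cones may intersect each other, so we treat them one at a time. For $i=1,\dots,f$ in turn, $C_i$ is disjoint from the compact set $A_i=\bigcup_{j<i}U_j\cup\bigcup_{j>i}S_j$. Let $N_i\subset\mathbb R^{2m}$ be a regular neighborhood of $C_i$ disjoint from $A_i$, and $N_i'\subset{\rm int}\,N_i$ a smaller one. Both are balls, since a cone is collapsible. Let $U_i'\subset U_i\cap{\rm int}\,N_i$ be a ball neighborhood of $v_i$. By (P2) there is a PL homeomorphism $g_i$, the identity outside $N_i$, with $g_i(N_i')=U_i'$. Since $S_i\subset{\rm int}\,N_i'$, we get $g_i(S_i)\subset{\rm int}\,U_i'\subset{\rm int}\,U_i$. Let $h=g_f\cdots g_1$. The maps $g_j$ with $j<i$ fix $S_i$, then $g_i$ carries $S_i$ into ${\rm int}\,U_i$, and the $g_j$ with $j>i$ fix $U_i$. So $h(S_i)\subset{\rm int}\,U_i$ for all $i$. Extend $h$ by the identity to $\partial B$. The sets $E_i=h^{-1}(U_i)$ are disjoint balls with $S_i\subset{\rm int}\,E_i$.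

**Step 4: from the spheres to their tubes.** The tube $T_i$ need not lie in $E_i$, but a thinner one does. Let $T'_i\subset{\rm int}\,E_i$ be a regular neighborhood of $S_i$. By consequence (a) of Lemma 1, $T_i\cong S^{m-1}\times D^{m+1}\searrow S_i$. So $\bigsqcup T_i$ and $\bigsqcup T_i'$ are both regular neighborhoods of $L$ in $\partial B$. By (P1) a PL homeomorphism $g$ of $\partial B$ fixing $L$ carries $\bigsqcup T'_i$ to $\bigsqcup T_i$. As $m\ge2$, the $S_i$ are connected, so $T_i$ and $T_i'$ are the components containing $S_i$, and $g(T'_i)=T_i$. Put $D_i=g(E_i)$. $\square$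

**Lemma 10 (splitting).** $V$ is PL homeomorphic to a boundary connected sum $B_0\cup V_1\cup\dots\cup V_f$, where each $V_i=B_i\cup h_i$ is a $(2m+1)$-ball $B_i$ with the single handle $h_i$ attached.

**Proof.** Let $B_0$ be a $(2m+1)$-ball, $F_1,\dots,F_f\subset\partial B_0$ disjoint $2m$-balls, and attach $B_i=F_i\times[0,1]$ to $B_0$ along $F_i\times0=F_i$. Gluing balls along balls in their boundaries gives a ball $\widehat B$, and the $F_i\times1$ are disjoint $2m$-balls in $\partial\widehat B$.

We want a PL homeomorphism $\beta:\partial B\to\partial\widehat B$ with $\beta(D_i)=F_i\times1$ for all $i$. Start with any PL homeomorphism $\beta_0$ of these $2m$-spheres. Suppose $\beta_{i-1}(D_j)=F_j\times1$ for $j<i$. Then $\beta_{i-1}(D_i)$ and $F_i\times1$ are balls in the interior of $Q=\partial\widehat B\setminus\bigcup_{j<i}{\rm int}(F_j\times1)$, which is compact and connected. By (P3) a PL homeomorphism of $Q$ fixing $\partial Q$ carries the first to the second. Extend it by the identity and compose to get $\beta_i$. Put $\beta=\beta_f$ and extend it conically to $B\to\widehat B$.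

After this identification $h_i$ is attached along $T_i\subset{\rm int}(F_i\times1)$. So $V=B_0\cup\bigcup V_i$ with $V_i=B_i\cup h_i$ disjoint, and $V_i\cap B_0=F_i$ is a $2m$-ball in $\partial V_i$ and in $\partial B_0$. $\square$

**Lemma 11.** $V_i$ collapses to a PL $m$-sphere $\Sigma_i\subset{\rm int}\,V_i$.

**Proof.** By consequence (c) of Lemma 1, the handle collapses to its core together with its attaching tube $T_i\subset B_i$. So $V_i\searrow B_i\cup{\rm core}$, and the core meets $B_i$ in $S_i$. Choose $b\in{\rm int}\,B_i$ and write $B_i=b*\partial B_i$. By consequence (b), $B_i\searrow b*S_i$. This collapse leaves $S_i$ untouched, so $V_i\searrow\Sigma_i:={\rm core}\cup b*S_i$, two $m$-balls with common boundary $S_i$, that is, an $m$-sphere. The open core lies in ${\rm int}\,h_i$, and $b*S_i\setminus S_i$ lies in ${\rm int}\,B_i$. Finally $S_i$ lies in the interior of $T_i=B_i\cap h_i$, hence in ${\rm int}\,V_i$. $\square$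

## 10. From $S^m\times D^{m+1+k}$ down to $S^m\times D^{m+1}$

The next lemma removes one interval factor. The trick is to look at the top face $Y\times1$ inside the boundary of $Y\times I$, where it is a regular neighborhood of a sphere whose homotopy class is known.

**Lemma 12 (destabilization).** Let $m\ge2$, $q\ge2m+1$, and let $Y$ be a compact PL $q$-manifold collapsing to a PL $m$-sphere $\Sigma\subset{\rm int}\,Y$. If $Y\times I\cong S^m\times D^{q-m+1}$, then $Y\cong S^m\times D^{q-m}$.

**Proof.** Let $g:Y\times I\to S^m\times D^{q-m+1}$ be a PL homeomorphism. It carries $\partial(Y\times I)$ to $Q:=S^m\times S^{q-m}$.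

**Step 1: the homotopy class of the sphere.** Parametrize $g(\Sigma\times1)\subset Q$ by an embedding $\alpha:S^m\to Q$. The inclusion $\Sigma\times1\to Y\times I$ is a homotopy equivalence because $Y\searrow\Sigma$, and so is ${\rm pr}_1:S^m\times D^{q-m+1}\to S^m$. Hence ${\rm pr}_1\alpha$ has degree $\pm1$, and we make it $1$ by reparametrizing with a reflection. Since $m<q-m$, the map ${\rm pr}_2\alpha:S^m\to S^{q-m}$ is null-homotopic. So $\alpha$ is homotopic in $Q$ to the embedding $S^m\times{\rm pt}$.

**Step 2: homotopy gives isotopy.** We check the hypotheses of (H) in the $q$-manifold $Q$. The codimension is $q-m\ge m+1\ge3$. We have $2m-q+1\le0$, and $S^m$ is connected. We have $2m-q+2\le1$, and $Q=S^m\times S^{q-m}$ is simply connected since $m\ge2$ and $q-m\ge3$. So some PL homeomorphism of $Q$ takes $g(\Sigma\times1)$ to $S^m\times{\rm pt}$.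

**Step 3: compare regular neighborhoods.** $Y\times1$ is a compact codimension-$0$ submanifold of $\partial(Y\times I)$ collapsing to $\Sigma\times1$ in its interior. By (P1), $g(Y\times1)$ is a regular neighborhood of $g(\Sigma\times1)$ in $Q$. It is carried to a regular neighborhood of $S^m\times{\rm pt}$ in $S^m\times S^{q-m}$. One such neighborhood is $S^m\times D^{q-m}$, so by uniqueness $Y\cong S^m\times D^{q-m}$. $\square$

**Lemma 13.** $V_i\cong S^m\times D^{m+1}$ for every $i$.

**Proof.** Let $k=2r-1\ge3$ and let $o$ be the center of $I^k$.

**Step 1: after multiplying by $I^k$.** By Lemma 8 and $V_i\subset V$, the manifold $V_i\times I^k$ embeds in codimension $0$ in $\mathbb R^{2s}=\mathbb R^{2m+1+k}$, hence in $S^{2s}$. By consequence (a) of Lemma 1 and Lemma 11, $V_i\times I^k\searrow V_i\times o\searrow\Sigma_i\times o$. So the image is a regular neighborhood of the image of the $m$-sphere $\Sigma_i\times o$. The codimension of this sphere is $2s-m=m+2r\ge3$, so it is unknotted by (Z). The standard $m$-sphere in $S^{2s}$ has regular neighborhood $S^m\times D^{2s-m}$. Hence $V_i\times I^k\cong S^m\times D^{m+1+k}$.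

**Step 2: removing the interval factors.** For $j=k-1,k-2,\dots,0$ apply Lemma 12 to $Y=V_i\times I^j$, $q=2m+1+j$, $\Sigma=\Sigma_i\times(\text{center of }I^j)$. The hypothesis $Y\times I=V_i\times I^{j+1}\cong S^m\times D^{m+2+j}=S^m\times D^{q-m+1}$ is Step 1 for $j=k-1$, and afterwards it is the conclusion of the previous application. The conclusion is $V_i\times I^j\cong S^m\times D^{m+1+j}$. The last application, $j=0$ and $q=2m+1$, gives $V_i\cong S^m\times D^{m+1}$. $\square$

Lemma 12 needs $q\ge2m+1$, and for $n=2r$ the dimension of $V_i$ is exactly $2m+1$.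

## 11. Assembling Theorem A

The case $m=1$ was done in Section 8, and formula (4) is Lemma 6. Let $m\ge2$. By Lemmas 10 and 13, $V$ is the boundary connected sum of $f=f(r,s)$ copies of $S^m\times D^{m+1}$. By Lemma 2 and (3), ${\rm Hom}(\overline C_{2r},K_s)=M=\partial V$. The boundary of $B_0\cup\bigcup V_i$ is $\partial B_0\setminus\bigcup{\rm int}\,F_i$ with, for each $i$, the manifold $\partial V_i\setminus{\rm int}\,F_i$ glued to $\partial F_i$, and $\partial V_i\setminus{\rm int}\,F_i$ is a copy of $S^m\times S^m$ minus an open ball. So it is a connected sum of $f$ copies of $S^m\times S^m$. Reflecting one factor is an orientation-reversing PL homeomorphism of $S^m\times S^m$, so the choice of orientations does not matter. Therefore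
$${\rm Hom}(\overline C_{2r},K_s)\cong\#_{f(r,s)}\,(S^{s-r}\times S^{s-r})$$
by a PL homeomorphism, for all $s>r\ge2$. This proves Theorem A, and the statement in the problem of Csorba and Lutz is true. $\blacksquare$

## 12. Odd cycles and paths: Theorems B and C

**Proof of Theorem B.** Take $n=2r+1$, $d=2m$. Lemmas 2–8 were proved for both values of $n$. Lemmas 2 and 7 show that $M={\rm Hom}(\overline C_{2r+1},K_s)$ is the boundary of $V$, a $2m$-ball with $f(r,s)$ handles of index $m$. Lemma 8 embeds $V\times I^{2r}$ in codimension $0$ in $\mathbb R^{2s}$.

For the connectivity, turn the handle decomposition upside down: $V$ is obtained from a collar of $M=\partial V$ by attaching $f$ handles of index $2m-m=m$ and one of index $2m$ (the ball). So $(V,M)$ is $(m-1)$-connected. Also $V\simeq\bigvee_fS^m$ is $(m-1)$-connected. For $j\le m-2$ the exact sequence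
$$\pi_{j+1}(V,M)\to\pi_j(M)\to\pi_j(V)$$
has vanishing outer terms, so $\pi_j(M)=0$; for $j=0$ this says that $M$ is connected. $M$ is nonempty, because the $2r+1$ vertices of $C_{2r+1}$ can be covered by $r$ edges and one vertex, which is a proper coloring of $\overline C_{2r+1}$ with $r+1\le s$ colors. So $M$ is $(m-2)$-connected. $\blacksquare$

For odd $n$ the attaching spheres are $(m-1)$-spheres in $\partial B\cong S^{2m-1}$. The sets ${\rm aff}(\sigma\cup\tau)$ in the proof of Lemma 9 can then have dimension $2(m-1)+1=2m-1$, which is the full dimension, so the choice of the cone points is no longer justified.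

**Proof of Theorem C.** Let $n=2r$, so $W={\rm Hom}(\overline P_{2r-1},K_s)$ by (3).

**Step 1: the local form of $W$ in $\mathcal V$.** We use the charts of Lemma 2 at a point $p\in W$. There $(c,w)\notin P$ for all $c$, and $W$ is given in $\mathcal V$ by the conditions $x_c(w)=0$. These involve only chart coordinates not indexed by $P$, and these remain free in the chart of $\mathcal V$.

* If $\sigma_c=\{1\}$ or $\{2r-1\}$, a neighbor of $w$ in $C_n$, then $x_c(w)=\max(-u,0)$ or $\max(u,0)$, and the condition says that $u$ lies in a closed half-line with endpoint $0=u(p)$.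
* If $\sigma_c=\emptyset$, the condition says that $x_c$ lies in $\{z\in\Pi:z(w)=0\}$, the union of the $n-2\ge2$ consecutive quadrants $Q_1,\dots,Q_{n-2}$ out of $n$. This is a proper sector of the plane $\Pi$, and $(\Pi,\{z(w)=0\})\cong(\mathbb R^2,\text{half-plane})$.
* Otherwise $x_c(w)$ vanishes near $p$, and there is no condition.

So near $p$ the pair $(\mathcal V,W)$ is PL homeomorphic to $(\mathbb R^a\times\mathbb R^b,\ \mathbb R^a\times[0,\infty)^b)$, where $b$ is the number of colors with a condition. For $b\ge1$ the pair $(\mathbb R^b,[0,\infty)^b)$ is PL homeomorphic to $\mathbb R^b$ with a closed half-space. Hence $W$ is a compact codimension-$0$ PL submanifold of $\mathcal V$ with locally flat, hence bicollared, boundary.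

**Step 2: two regular neighborhoods of $W$.** Let $W^+$ be $W$ together with an exterior collar. Then $W\subset{\rm int}\,W^+$, $W^+\searrow W$ along the collar, and $W^+\cong W$. By (P1), $W^+$ is a regular neighborhood of $W$ in $\mathcal V$. By Lemma 3, $V\searrow W$, and $W\subset{\rm int}\,V$, so $V$ is one as well. By uniqueness $V\cong W^+\cong W$. $\blacksquare$
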